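\title{Vertex-transitive partial cubes of girth six}

\begin{abstract}
We prove that every finite vertex-transitive partial cube of girth $6$ is a doubled Odd graph, which confirms a conjecture stated by Xie, Feng and Xu. More generally, a finite partial cube without $4$-cycles in which all rooted balls of radius $3$ are isomorphic is $K_1$, $K_2$, an even cycle of length at least $6$, or a doubled Odd graph. The main tool is a dichotomy for two parallel edges in a partial cube without $4$-cycles: near the first edge, the region between them consists either of hexagons or of a single long cycle.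
\end{abstract}

\section{Introduction}

All graphs are finite unless we say otherwise. The hypercube $Q_n$ has the subsets of $\{1,\dots,n\}$ as vertices, two subsets being adjacent when they differ in exactly one element. A graph $G$ is a \emph{partial cube} if there is a map $\varphi\colon V(G)\to V(Q_n)$, for some $n$, with $d_{Q_n}(\varphi(u),\varphi(v))=d_G(u,v)$ for all vertices $u,v$. In other words, the vertices of $G$ can be labeled by sets so that the distance between two vertices is the number of elements in which their labels differ. A graph is \emph{vertex-transitive} if its automorphism group acts transitively on the vertices, and its \emph{girth} is the length of a shortest cycle, with girth $\infty$ for a forest.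

Vertex-transitive partial cubes of girth $4$ are easy to produce: the Cartesian product of two vertex-transitive partial cubes is again one (take the disjoint union of the labels), and it contains a $4$-cycle as soon as both factors have an edge. Partial cubes are bipartite, so the next possible girth is $6$, and there no such products are available. Even cycles $C_{2m}$ remain. A second construction comes from the levels of the cube. A $4$-cycle of $Q_n$ has the form $Y,\ Y\cup\{x\},\ Y\cup\{x,y\},\ Y\cup\{y\}$ and meets three levels, so the $(k-1)$-element and $k$-element subsets of an $n$-element set induce a subgraph without $4$-cycles. Its degrees are $n-k+1$ and $k$, so it is regular exactly when $n=2k-1$. This is the \emph{doubled Odd graph} $\tilde O_k$ $(k\ge1)$: its vertices are the $(k-1)$-element and the $k$-element subsets of $\{1,\dots,2k-1\}$, and a $(k-1)$-set $A$ is adjacent to a $k$-set $B$ if and only if $A\subset B$. Thus $\tilde O_1=K_2$, $\tilde O_2=C_6$, and $\tilde O_3$ is a cubic graph on $20$ vertices. For $k\ge2$ the graph $\tilde O_k$ is a vertex-transitive partial cube of girth $6$ (Proposition~\ref{prop:examples}). Are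 there any others? Xie, Feng and Xu~\cite{XFX} state the conjecture that there are none, and we prove it.

\begin{theorem}\label{thm:main}
Every finite vertex-transitive partial cube of girth $6$ is isomorphic to $\tilde O_k$ for some $k\ge2$.
\end{theorem}

The proof uses transitivity only through a local consequence. The \emph{rooted ball of radius $r$} around a vertex $w$ is the subgraph induced by the vertices at distance at most $r$ from $w$, with $w$ as root; isomorphisms of rooted balls map root to root.

\begin{theorem}\label{thm:class}
Let $G$ be a finite partial cube without $4$-cycles such that the rooted balls of radius $3$ around any two vertices are isomorphic. Then $G$ is one of $K_1$, $K_2$, $C_{2m}$ $(m\ge3)$, $\tilde O_k$ $(k\ge3)$. Conversely, all these graphs are finite vertex-transitive partial cubes without $4$-cycles. In particular, they are exactly the finite vertex-transitive partial cubes of girth greater than $4$.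
\end{theorem}

In a bipartite graph without $4$-cycles every ball of radius $2$ is a tree, so isomorphism of these balls says no more than regularity. Radius $3$ is the first radius that sees the hexagons ($6$-cycles) through the root. The next theorem, which assumes no symmetry, produces these hexagons. A \emph{subdivided $K_n$} is the graph obtained from $K_n$ by inserting one new vertex into each edge; the original $n$ vertices are its \emph{branch vertices}.

\begin{theorem}\label{thm:sub}
Let $G$ be a finite partial cube without $4$-cycles, and let $w$ be a vertex of degree $k\ge3$ all of whose neighbors are closer to some vertex $v$ than $w$ is. Then $w$ is a branch vertex of a subdivided $K_{k+1}$ in $G$. Hence a finite partial cube of girth at least $6$ and minimum degree $\delta\ge3$ contains a subdivided $K_{\delta+1}$; in particular, its girth is exactly $6$.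
\end{theorem}

The argument has a local and a global part. The local part is the Descent Lemma (Lemma~\ref{lem:descent}): if at least three edges at $w$ lead toward $v$, then all of them can be continued toward $v$ in one common direction. Section~\ref{sec:descent} checks this by hand for small distances and reduces it to a dichotomy for pairs of parallel edges (Theorem~\ref{thm:dich}). The global part, in Section~\ref{sec:class}, applies the Descent Lemma at a vertex farthest from $v$, spreads the resulting structure over the graph by means of the isomorphism of balls, and reads off the labels of $\tilde O_k$. The dichotomy is proved by induction in Sections~\ref{sec:hex} and~\ref{sec:dich}.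

\section{Partial cubes as families of sets}\label{sec:prelim}

An isometric embedding is injective and preserves adjacency and non-adjacency. So we identify a partial cube $G$ with a family $V$ of subsets of a finite set $\Omega$, where $A,B\in V$ are adjacent if and only if $|A\oplus B|=1$ and $d_G(A,B)=|A\oplus B|$; here $\oplus$ is symmetric difference. Such a graph is connected, and it is bipartite by the parity of $|A|$. In expressions such as $A\oplus x$, $A\cup x$, $A\setminus x$ an element $x$ stands for $\{x\}$. The edge between $A$ and $A\oplus x$ has \emph{direction} $x$, and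
\[
L(A)=\{x\in\Omega: A\oplus x\in V\}
\]
is the set of directions at $A$. Replacing $V$ by the translate $\{B\oplus A:B\in V\}$ preserves distances and directions, so any chosen vertex $A$ may be assumed to be $\emptyset$.

A walk from $A$ to $B$ uses every direction in $A\oplus B$, so a geodesic (a walk of length $|A\oplus B|$) uses each of them exactly once and uses no other direction. Its first edge gives the following property.
\begin{itemize}
\item[(I)] If $A\ne B$ are in $V$, then $A\oplus x\in V$ for some $x\in A\oplus B$.
\end{itemize}
Conversely, a family with property (I) induces an isometric subgraph of the cube, by induction on $|A\oplus B|$.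

\begin{proposition}\label{prop:examples}
The graphs $K_1$, $K_2$, $C_{2m}$ $(m\ge3)$ and $\tilde O_k$ $(k\ge2)$ are vertex-transitive partial cubes without $4$-cycles, and $\tilde O_k$ has girth $6$.
\end{proposition}

\begin{proof}
We have $K_1=Q_0$ and $K_2=Q_1$. Embed $C_{2m}$ in $Q_m$ as the closed walk from $\emptyset$ with directions $1,\dots,m,1,\dots,m$. Any $m$ cyclically consecutive directions are distinct, so two vertices at distance $d\le m$ on the cycle differ in $d$ elements.

For $\tilde O_k$ we check (I). If $|A|=k-1$ and $B\ne A$ is a vertex, then $|B|\ge|A|$, so there is $x\in B\setminus A$, and $A\cup x$ is a vertex. If $|A|=k$, then $|B|\le|A|$, so there is $x\in A\setminus B$, and $A\setminus x$ is a vertex. Permutations of $\{1,\dots,2k-1\}$ act transitively on each level and complementation exchanges the levels. There is no $4$-cycle because only two levels are present. For a set $Y$ with $|Y|=k-2$ there are $k+1\ge3$ elements outside $Y$; choosing three of them, $x,y,z$, and adding to $Y$ in turn $\{x\},\{x,y\},\{y\},\{y,z\},\{z\},\{x,z\}$ gives a $6$-cycle.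
\end{proof}

\emph{From now on $V$ is a partial cube without $4$-cycles.} This means:
\begin{itemize}
\item[(S)] No square $A,\ A\oplus x,\ A\oplus y,\ A\oplus\{x,y\}$ with $x\ne y$ lies entirely in $V$.
\item[(M)] If $A$ and $A\oplus\{x,y\}$ $(x\ne y)$ are in $V$, then exactly one of the two \emph{midpoints} $A\oplus x$, $A\oplus y$ is in $V$.
\end{itemize}
In (M), one midpoint is present by (I) and not both by (S). For $w\in V$ and $i\in L(w)$ let
\[
M_i(w)=L(w\oplus i)\setminus i
\]
be the set of directions in which the edge of direction $i$ at $w$ can be continued. By (S), $M_i(w)\cap L(w)=\emptyset$. Two edges with a common continuation close up to a hexagon: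
\begin{itemize}
\item[(C)] If $i\ne j$ are in $L(w)$ and $c\in M_i(w)\cap M_j(w)$, then $w\oplus\{i,j,c\}\in V$.
\end{itemize}
Indeed $c\notin L(w)$, so $i,j,c$ are distinct; the midpoints of $w\oplus\{i,c\}$ and $w\oplus\{j,c\}$ are $w\oplus c\notin V$ and $w\oplus\{i,j,c\}$.

\section{Descending edges and parallel pairs}\label{sec:descent}

The neighbor $w\oplus i$ of $w$ is closer to $v$ than $w$ exactly when $i\in v\oplus w$. We call the elements of $L(w)\cap(v\oplus w)$ the directions \emph{descending from $w$ to $v$}.

\begin{lemma}[Descent Lemma]\label{lem:descent}
Let $v,w\in V$ and suppose that at least three directions descend from $w$ to $v$. Then there is $c\in v\oplus w$ with $c\in M_i(w)$ for every descending direction $i$.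
\end{lemma}

Two descending directions are not enough: for antipodal vertices $v$ and $w=\emptyset$ of the $8$-cycle with directions $1,2,3,4,1,2,3,4$ the descending directions are $1$ and $4$, while $M_1(w)=\{2\}$ and $M_4(w)=\{3\}$. The following example shows how a third direction removes this freedom.

\begin{example}\label{ex:small}
Let $w=\emptyset$, so $v$ is the set of directions separating $w$ from $v$, and write sets as strings. From a neighbor $i$ of $w$ inside $v$, property (I) gives a continuation $x\in v$, and $x$ is not descending because $M_i(w)\cap L(w)=\emptyset$. So $v$ has a non-descending element, and if it has only one there is nothing to prove. The first real case is $v=123ab$ with descending directions $1,2,3$.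

Suppose neither $a$ nor $b$ continues all three edges. After renaming, $1a,2b\in V$ and $1b,2a\notin V$, and by the symmetry exchanging $(1,a)$ with $(2,b)$ we may assume $3a\in V$. Then $13a\in V$ by (C). A geodesic from $2$ to $12a$, $23a$ or $123a$ would start with $12$, $23$ or $2a$, none of which is in $V$; so $12a,23a,123a\notin V$. In the same way $123b\notin V$, starting from $1$. The midpoints of $13a$ and $v$ are $123a$ and $13ab$, so $13ab\in V$. A geodesic from $2b$ to $v$ passes through $123b$, $12ab$ or $23ab$, hence through one of the last two. If $12ab\in V$, then $1ab\in V$ as a midpoint of $1a$ and $12ab$, and $1ab,12ab,13ab,v$ is a square. If $23ab\in V$, then $3ab\in V$ as a midpoint of $3a$ and $23ab$, and $3ab,13ab,23ab,v$ is a square. Both contradict (S).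
\end{example}

For larger distances one needs a statement suited to induction. A geodesic from $w$ to $v$ uses every descending direction, so each descending edge at $w$ has a parallel copy further on. We therefore study the part of $V$ between two edges of the same direction.

\begin{definition}
A \emph{parallel pair} is a triple $(A;f;R)$ with $f\in\Omega$ and $\emptyset\ne R\subseteq\Omega\setminus f$ such that $A$, $A\oplus f$, $A\oplus R$, $A\oplus R\oplus f$ are in $V$. Its \emph{size} is $|R|$. Its \emph{lower side}, \emph{upper side} and set of \emph{rungs} are
\[
\mathcal A=\{Y\subseteq R:A\oplus Y\in V\},\qquad \mathcal B=\{Y\subseteq R:A\oplus f\oplus Y\in V\},\qquad \mathcal X=\mathcal A\cap\mathcal B,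
\]
and its sets of first steps are
\[
U=\{x\in R:\{x\}\in\mathcal A\},\qquad D=\{x\in R:\{x\}\in\mathcal B\}.
\]
\end{definition}

A rung $Y$ records an edge of direction $f$ at $A\oplus Y$; the sets $\emptyset$ and $R$ are rungs. When $A=\emptyset$, the lower side consists of the vertices contained in $R$. By (I), $U$ and $D$ are nonempty, and by (S) they are disjoint. Three further facts are used throughout.
\begin{itemize}
\item[(P1)] Two distinct rungs differ in at least two elements. This is (S).
\item[(P2)] If $Y\subset Y'$ are in $\mathcal A$, one gets from $Y$ to $Y'$ inside $\mathcal A$ by adding one element at a time, along a geodesic from $A\oplus Y$ to $A\oplus Y'$. The same holds for $\mathcal B$.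
\item[(P3)] If $Y\in\mathcal A$ and $Y'\in\mathcal B$, there is a rung $Z$ with $Y\cap Y'\subseteq Z\subseteq Y\cup Y'$. Indeed, a geodesic from $A\oplus Y$ to $A\oplus f\oplus Y'$ uses the direction $f$ at some vertex $A\oplus Z$, and $Z$ differs from $Y$ only in elements of $Y\oplus Y'$.
\end{itemize}
Passing from $(A;f;R)$ to $(A\oplus f;f;R)$ exchanges $\mathcal A$ with $\mathcal B$ and $U$ with $D$; we refer to this as \emph{symmetry}. If $W$ is a nonempty rung, then $(A;f;W)$ is a parallel pair whose sides and rungs are those of $(A;f;R)$ contained in $W$, with first steps $U\cap W$ and $D\cap W$.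

For a sequence $\rho_1,\rho_2,\dots$ put $\rho[a,b]=\{\rho_a,\dots,\rho_b\}$, which is empty if $a>b$.

\begin{definition}
A parallel pair is \emph{hexagonal} if for all $u\in U$, $d\in D$,
\[
\{y\in R\setminus u:\{u,y\}\in\mathcal A\}=D\qquad\text{and}\qquad\{y\in R\setminus d:\{d,y\}\in\mathcal B\}=U .
\]
It is \emph{polygonal with sequence} $\rho_1,\dots,\rho_m$, where $m\ge3$ and the $\rho_h$ are distinct elements of $R$, if for $0\le h\le m$ the only $h$-element member of $\mathcal A$ is $\rho[1,h]$ and the only $h$-element member of $\mathcal B$ is $\rho[m-h+1,m]$.
\end{definition}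

Both notions are invariant under symmetry, which reverses the sequence. In a hexagonal pair every $\{u,d\}$ with $u\in U$, $d\in D$ is a rung, and it closes a hexagon with the rung $\emptyset$. In a polygonal pair $U=\{\rho_1\}$ and $D=\{\rho_m\}$; every nonempty member of $\mathcal A$ contains $\rho_1$, by (P2); the members of $\mathcal A$ and $\mathcal B$ inside $\rho[1,m]$ are the prefixes $\rho[1,h]$ and the suffixes $\rho[h,m]$, respectively; and so the only rungs inside $\rho[1,m]$ are $\emptyset$ and $\rho[1,m]$, which close a cycle of length $2m+2\ge8$. See Figure~\ref{fig:types}.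

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15, every node/.style={font=\small}]
\foreach \x in {0,1,2} { \fill (\x,0) circle (1.6pt); \fill (\x,1.1) circle (1.6pt); }
\draw (0,0) -- node[below] {$u$} (1,0) -- node[below] {$d$} (2,0);
\draw (0,1.1) -- node[above] {$d$} (1,1.1) -- node[above] {$u$} (2,1.1);
\draw[thick] (0,0) -- node[left] {$f$} (0,1.1);
\draw[thick] (2,0) -- node[right] {$f$} (2,1.1);
\node[below left] at (0,0) {$A$};
\foreach \x in {4,5,6,7} { \fill (\x,0) circle (1.6pt); \fill (\x,1.1) circle (1.6pt); }
\draw (4,0) -- node[below] {$\rho_1$} (5,0) -- node[below] {$\rho_2$} (6,0) -- node[below] {$\rho_3$} (7,0);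
\draw (4,1.1) -- node[above] {$\rho_3$} (5,1.1) -- node[above] {$\rho_2$} (6,1.1) -- node[above] {$\rho_1$} (7,1.1);
\draw[thick] (4,0) -- node[left] {$f$} (4,1.1);
\draw[thick] (7,0) -- node[right] {$f$} (7,1.1);
\node[below left] at (4,0) {$A$};
\end{tikzpicture}
\caption{The cycles through the edge of direction $f$ at $A$ in the two types of parallel pairs; edges are labeled by their directions. Left: in a hexagonal pair there is such a hexagon for every first step $u$ from $A$ and every first step $d$ from $A\oplus f$. Right: a polygonal pair with $m=3$, where each horizontal step is the only possible one.}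
\label{fig:types}
\end{figure}

\begin{example}
Two opposite edges of $C_{2m+2}$ form a pair of size $m$ whose sides are the two arcs; it is hexagonal for $m=2$ and polygonal for $m\ge3$. In $\tilde O_3$ take $A=\{1,2\}$, $f=3$, $R=\{1,2,4,5\}$, so that the second edge joins $\{4,5\}$ and $\{3,4,5\}$. Here $U=\{4,5\}$ and $D=\{1,2\}$. From $A\oplus 4=\{1,2,4\}$ one can only remove, so the continuations in $R\setminus4$ are $1,2$; from $A\oplus f\oplus1=\{2,3\}$ one can only add, so the continuations in $R\setminus 1$ are $4,5$. The elements $5$ and $2$ behave like $4$ and $1$, and the pair is hexagonal.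
\end{example}

\begin{theorem}[Dichotomy]\label{thm:dich}
Every parallel pair in a partial cube without $4$-cycles is hexagonal or polygonal.
\end{theorem}

What we need from this theorem is that a pair with $|U|\ge2$ is hexagonal. The polygonal type is described so precisely because the induction has to carry it along. We postpone the proof and derive the Descent Lemma and Theorem~\ref{thm:sub}.

\begin{proof}[Proof of Lemma~\ref{lem:descent}]
Let $w=\emptyset$ and let $T\subseteq v$ be the set of descending directions. Fix a geodesic from $\emptyset$ to $v$, and let $f$ be the element of $T$ that it uses last, say on the edge from $R$ to $R\cup f$. Then $T\setminus f\subseteq R\subseteq v$, and $(\emptyset;f;R)$ is a parallel pair with $T\setminus f\subseteq U$. Since $|T|\ge3$ we have $|U|\ge2$, so the pair is hexagonal. Take any $c\in D$. Then $c\in v$ and $c\notin T$, the set $\{f,c\}$ is in $V$, and $\{u,c\}\in V$ for every $u\in T\setminus f$.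
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sub}]
All directions at $w$ descend to $v$, so the Descent Lemma gives $c$ with $c\in M_i(w)$ for all $i\in L(w)$. Put $o=w\oplus c$ and $N=L(w)\cup c$, so $|N|=k+1$. The sets $o\oplus c=w$, $o\oplus i=w\oplus\{i,c\}$ and $o\oplus\{i,c\}=w\oplus i$ are in $V$ for $i\in L(w)$, and $o\oplus\{i,j\}=w\oplus\{i,j,c\}\in V$ for $i\ne j$ in $L(w)$ by (C). The vertices $o\oplus x$ $(x\in N)$ and $o\oplus\{x,y\}$ $(x\ne y$ in $N)$ form a subdivided $K_{k+1}$ with branch vertices $o\oplus x$.

For the second statement fix $v$ and take $w$ farthest from $v$, which is possible because $G$ is finite. The distance of a neighbor of $w$ to $v$ is $d(v,w)\pm1$, so all neighbors are closer. The degree $k$ of $w$ is at least $\delta$, a subdivided $K_{k+1}$ contains a subdivided $K_{\delta+1}$, and a subdivided triangle is a $6$-cycle.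
\end{proof}

\section{The classification}\label{sec:class}

For a vertex $w$ with at least one neighbor let
\[
E(w)=\bigcap_{i\in L(w)}M_i(w)
\]
be the set of common continuations of all edges at $w$; it is disjoint from $L(w)$. In $\tilde O_k$, a $(k-1)$-set $w$ has $L(w)=\{1,\dots,2k-1\}\setminus w$ and $M_i(w)=w$ for every $i$, so $E(w)=w$. The set $E(w)$ thus recovers the label of the vertex, and our aim is to show that it does so in every graph as in Theorem~\ref{thm:class}. We first see how $E$ changes along edges. The classes of the equivalence relation $M_b(w)=M_i(w)$ on $L(w)$ are the \emph{blocks at $w$}.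

\begin{lemma}\label{lem:block}
Let $G$ be regular, $w\in V$ and $i\in L(w)$. The block of $i$ at $w$ is $\{i\}\cup E(w\oplus i)$, and $i\notin E(w\oplus i)$.
\end{lemma}

\begin{proof}
Let $w'=w\oplus i$. Then $L(w')=\{i\}\cup M_i(w)$ and $M_i(w')=L(w)\setminus i$. Hence $b\in E(w')$ if and only if $b\in L(w)\setminus i$ and $w\oplus\{i,j,b\}\in V$ for all $j\in M_i(w)$. Let $b\in E(w')$ and $j\in M_i(w)$. The midpoints of $w\oplus b$ and $w\oplus\{i,j,b\}$ are $w\oplus\{b,i\}$, which is not in $V$ by (S), and $w\oplus\{b,j\}$. So $j\in M_b(w)$. Thus $M_i(w)\subseteq M_b(w)$, and regularity gives equality, both sets having one element fewer than the degree. Conversely, if $b\ne i$ and $M_b(w)=M_i(w)$, then (C) gives $w\oplus\{i,j,b\}\in V$ for all $j\in M_i(w)$.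
\end{proof}

\begin{lemma}[Exchange]\label{lem:exchange}
Let $G$ be regular, $w\in V$, $i\in L(w)$ and $c\in E(w)$. Then $w_1=w\oplus\{i,c\}$ is in $V$, and
\[
L(w_1)=(L(w)\setminus i)\cup c,\qquad E(w_1)=(E(w)\setminus c)\cup i .
\]
\end{lemma}

\begin{proof}
Let $w'=w\oplus i$; both $w=w'\oplus i$ and $w_1=w'\oplus c$ are neighbors of $w'$. By Lemma~\ref{lem:block} at $w'$, the block of $i$ at $w'$ is $\{i\}\cup E(w)$, and it contains $c$. So $M_c(w')=M_i(w')=L(w)\setminus i$, which gives $L(w_1)=M_c(w')\cup c$. By the same lemma $E(w_1)$ is this block with $c$ removed.
\end{proof}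

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The converse statement is Proposition~\ref{prop:examples}. The last statement follows from the first two, because a vertex-transitive graph has isomorphic rooted balls and a bipartite graph has girth greater than $4$ exactly when it has no $4$-cycle. So let $G$ satisfy the hypotheses. It is connected and $k$-regular for some $k$. If $k\le2$, then $G$ is $K_1$, $K_2$ or a cycle, which is even and not $C_4$. Let $k\ge3$.

\medskip\noindent\emph{Step 1: $|E(w)|$ is a positive constant $\varepsilon$.}
The set $E(w)$ is defined through the embedding, so we describe its size in terms of the graph. Consider the ways to choose, for each neighbor $p$ of $w$, a neighbor $x_p\ne w$ of $p$ such that any two of the chosen vertices have a common neighbor. The vertices $x_p$ are at distance $2$ from $w$ and their neighbors at distance at most $3$, so the number of such choices is determined by the rooted ball of radius $3$; this and regularity are the only uses of the hypothesis on balls. Write $p=w\oplus i$ and $x_p=w\oplus\{i,c_i\}$ with $c_i\in M_i(w)$, so $c_i\notin L(w)$. For $i\ne j$ the distance $|\{i,c_i\}\oplus\{j,c_j\}|$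 between the chosen vertices is $2$ if $c_i=c_j$ and $4$ otherwise. So the admissible choices are those with all $c_i$ equal, and their number is $|E(w)|$. If $w$ is farthest from a vertex $v$, all $k\ge3$ directions at $w$ descend to $v$, and $E(w)\ne\emptyset$ by the Descent Lemma.

\medskip\noindent\emph{Step 2: there is only one block at each vertex.}
By Step 1 and Lemma~\ref{lem:block}, all blocks at all vertices have size $\beta=\varepsilon+1\ge2$, so $k=\beta\sigma$, where $\sigma$ is the number of blocks at each vertex. If $k$ is prime, $\sigma=1$ follows at once. In general suppose $\sigma\ge2$. We start at a farthest vertex and perform exchanges toward $v$. Each exchange replaces an element of $E$ by a direction that no longer separates the current vertex from $v$, so after $\varepsilon$ exchanges $E$ has no element pointing toward $v$; but for $\sigma\ge2$ the Descent Lemma still supplies one.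

Let $w$ be farthest from $v$ and $S=v\oplus w$, so $L(w)\subseteq S$. We show by induction that for every $t$ with $0\le t\le\varepsilon+1$ there are $t$-element sets $I_t\subseteq L(w)$ and $C_t\subseteq E(w)\cap S$ such that $w_t=w\oplus I_t\oplus C_t\in V$ and
\[
L(w_t)=(L(w)\setminus I_t)\cup C_t,\qquad E(w_t)=(E(w)\setminus C_t)\cup I_t .
\]
For $t=\varepsilon+1$ this contradicts $|E(w)|=\varepsilon$. The case $t=0$ is trivial. Let $t\le\varepsilon$ and let $I_t,C_t$ be given. Since $v\oplus w_t=S\setminus(I_t\cup C_t)$, the set of directions descending from $w_t$ to $v$ is $T=L(w)\setminus I_t$. It has $\beta\sigma-t\ge2\beta-(\beta-1)=\beta+1\ge3$ elements, so the Descent Lemma gives $c\in v\oplus w_t$ with $c\in M_x(w_t)$ for all $x\in T$. Only $t<\beta$ directions at $w_t$ lie outside $T$, so $T$ meets every block at $w_t$, and therefore $c\in E(w_t)$. As $c\in S\setminus I_t$, we get $c\in(E(w)\cap S)\setminus C_t$. Choose any $i\in T$, put $I_{t+1}=I_t\cup i$ and $C_{t+1}=C_t\cup c$, and apply Lemma~\ref{lem:exchange} at $w_t$. Hence $\sigma=1$. (For $\sigma=1$ the process stops without contradiction, since $|T|=k-t$ drops below $3$ before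 $t$ reaches $\varepsilon=k-1$.)

\medskip\noindent\emph{Step 3: the isomorphism.}
Now $M_i(u)=E(u)$ for every vertex $u$ and every $i\in L(u)$, and $|E(u)|=k-1$. Fix a vertex $w_0$ and put $\Xi=L(w_0)\cup E(w_0)$, a disjoint union with $2k-1$ elements. Call a vertex even or odd according to its distance from $w_0$. Two consecutive edges of a geodesic lead from $u$ to $u\oplus\{i,c\}$ with $i\in L(u)$ and $c\in M_i(u)=E(u)$, so every even vertex is reached from $w_0$ by exchanges. An exchange preserves $L(u)\cup E(u)$ and changes both $u$ and $E(u)$ by $\oplus\{i,c\}$. Hence every even vertex $u$ satisfies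
\[
L(u)=\Xi\setminus E(u),\qquad E(u)=u\oplus w_0\oplus E(w_0).
\]
Let $\psi$ be the translation $u\mapsto u\oplus w_0\oplus E(w_0)$. It maps an even vertex $u$ to the $(k-1)$-subset $E(u)$ of $\Xi$. The odd vertices are the sets $u\oplus i$ with $u$ even and $i\in\Xi\setminus E(u)$, and $\psi(u\oplus i)=E(u)\cup i$ is a $k$-subset of $\Xi$. By Lemma~\ref{lem:exchange} any element of $E(u)$ can be exchanged for any element of $\Xi\setminus E(u)$, so all $(k-1)$-subsets of $\Xi$ occur, and then all $k$-subsets occur. Thus $\psi(V)$ consists of two full levels of the cube on $\Xi$, where differing in one element means inclusion. So $G\cong\tilde O_k$.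
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Theorem~\ref{thm:class}, the graph is $K_1$, $K_2$, $C_{2m}$ $(m\ge3)$ or $\tilde O_k$ $(k\ge3)$. Girth $6$ leaves $C_6=\tilde O_2$ and $\tilde O_k$ with $k\ge3$.
\end{proof}

\begin{remark}[Finiteness is needed]
Theorem~\ref{thm:main} fails for infinite graphs in infinite hypercubes. For $k\ge3$ let $H$ be the graph on $\{x\in\mathbb Z^k:\sum x_i\in\{0,1\}\}$ with $x$ adjacent to $x\pm e_i$. Translations by vectors of sum zero and the map $x\mapsto e_1-x$ act transitively. From a vertex $x$ of sum $0$ to a vertex $y\neq x$ some $y_i>x_i$, and from a vertex $x$ of sum $1$ some $y_i<x_i$; so one can always step closer, and $H$ is isometric in the grid $\mathbb Z^k$. The grid is isometric in an infinite hypercube via $x\mapsto\{(i,n):1\le i\le k,\ n\in\mathbb Z,\ n\le x_i\}$. A $4$-cycle of the grid meets three values of $\sum x_i$, and $0,\ e_1,\ e_1-e_2,\ e_1-e_2+e_3,\ e_3-e_2,\ e_3$ is a $6$-cycle, so $H$ has girth $6$. The proof breaks at Step 1, as no farthest vertex exists: the continuations of the edge from $0$ to $e_i$ are the directions $(j,0)$ with $j\ne i$, and these sets have empty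 intersection.
\end{remark}

\section{Two edges with nested parallel copies}\label{sec:hex}

It remains to prove Theorem~\ref{thm:dich}, by induction on the size of the pair. The induction hypothesis is used in two ways: directly, and through the following lemma, which compares two parallel pairs with the same base vertex and different directions. If one set of separating directions contains the other, the lower side of one pair is a restriction of the lower side of the other, so the two types are tied together.

\begin{lemma}[Hexagon Lemma]\label{lem:hex}
Suppose all parallel pairs of size at most $s$ are hexagonal or polygonal. Let $(A;i;E)$ and $(A;j;E')$ be parallel pairs with $i\ne j$, $E'\subseteq E\subseteq\Omega\setminus\{i,j\}$ and $|E|\le s$. Then there is $c\in E'$ such that $A\oplus\{i,c\}$, $A\oplus\{j,c\}$ and $A\oplus\{i,j,c\}$ are in $V$.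
\end{lemma}

The condition $j\notin E$ matters: in the $8$-cycle after Lemma~\ref{lem:descent}, with $A=\emptyset$, $i=1$, $j=4$, the copy of the edge of direction $1$ requires $E=\{2,3,4\}$, which contains $j$.

\begin{proof}
Let $A=\emptyset$, put $E_i=E$, $E_j=E'$, and mark the data of the two pairs by the indices $i$ and $j$. By (C) it suffices to find $c\in D_i\cap D_j$.

Suppose both pairs are hexagonal. Pick $u\in U_j$; then $u\in U_i$ as well. Now $D_i$ and $D_j$ are the sets of all $y\neq u$ with $\{u,y\}\in V$ in $E$ and in $E'$, respectively. So $\emptyset\ne D_j\subseteq D_i$, and we are done.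

Suppose both pairs are polygonal, with sequences $\rho$ of length $m$ for $i$ and $\rho'$ of length $m'$ for $j$. For $h\le\min(m,m')$ the set $\rho'[1,h]$ is an $h$-element vertex inside $E$, so it equals $\rho[1,h]$. Thus one sequence is an initial segment of the other. If $m=m'$, then $D_i=D_j=\{\rho_m\}$ and we are done. If $m\neq m'$, we are in the following situation, with $b$ the index of the longer sequence and $r=\min(m,m')$.
\begin{itemize}
\item[$(*)$] $\{a,b\}=\{i,j\}$, the pair $(\emptyset;b;E_b)$ is polygonal with sequence $\rho_1,\dots,\rho_l$, and for some $r$ with $2\le r<l$ the sets $a\cup\rho[h,r]$, $1\le h\le r$, are in $V$.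
\end{itemize}

Suppose finally that the pair of $b$ is polygonal with sequence $\rho$ and the pair of $a$ is hexagonal. Then $\rho_1\in U_a$ and $\rho_2\in D_a$. If $b=j$, this holds because $\{\rho_1\}$ and $\{\rho_1,\rho_2\}$ are vertices inside $E'\subseteq E=E_a$. If $b=i$, take $u\in U_a$ and $d\in D_a$; then $\{u\}$ and $\{u,d\}$ are vertices inside $E'\subseteq E=E_b$, which forces $u=\rho_1$ and $d=\rho_2$. So $\{a,\rho_2\}$ and $\{a,\rho_1,\rho_2\}$ are in $V$, and $(*)$ holds with $r=2$.

We show that $(*)$ is impossible. It describes two cycles that leave $\emptyset$ along the same path $\rho_1,\rho_2,\dots$ and close at different times. We connect their far sides by a geodesic, and this produces a third parallel pair, to which the hypothesis applies. Take a geodesic from $a\cup\rho[2,r]$ to $b\cup\rho[2,l]$; its directions are $a,b,\rho_{r+1},\dots,\rho_l$. If it used $a$ before $b$, the vertex reached by removing $a$ would be a subset of $\rho[2,l]$ containing $\rho_2$, whereas nonempty vertices inside $E_b$ contain $\rho_1$. So $b$ is used first: there is $Y$ with $\rho[2,r]\subseteq Y\subseteq\rho[2,l]$ such that $a\cup Y$ and $\{a,b\}\cup Y$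 are in $V$.

Consider the parallel pair $(\emptyset;b;R')$ with $R'=a\cup Y$, of size at most $l\le s$, and mark its data by primes. Since $Y\subseteq E_b\setminus\rho_1$ and $U_b=\{\rho_1\}$, we have $U'=\{a\}$. Since $D'$ is nonempty, disjoint from $U'$, and $D'\cap Y\subseteq D_b=\{\rho_l\}$, we have $D'=\{\rho_l\}$. Moreover $\{a,\rho_r\}\in\mathcal A'$. If the pair is hexagonal, this gives $\rho_r\in D'$, contrary to $r<l$.

So the pair is polygonal, with a sequence $\sigma_1,\dots,\sigma_q$, $q\ge3$. Then $\sigma_1=a$, and $\sigma_2=\rho_r$ because $\{a,\rho_r\}$ is the only two-element member of $\mathcal A'$. For $2\le h\le q$ the suffix $\sigma[h,q]$ lies in $Y$ and $b\cup\sigma[h,q]\in V$; so it is a member of $\mathcal B_b$ with $q-h+1\le l-1$ elements and equals $\rho[l-q+h,l]$. Hence $\sigma_h=\rho_{l-q+h}$ for $2\le h\le q$. From $\sigma_2=\rho_r$ we get $\sigma_3=\rho_{r+1}$, so $\{a,\rho_r,\rho_{r+1}\}\in V$. Apply (I) from $\rho[1,r+1]$ toward this vertex: $\rho[1,r+1]\oplus x\in V$ for some $x\in a\cup\rho[1,r-1]$. If $x=a$, then $\rho[1,r]$, $\rho[1,r+1]$, $a\cup\rho[1,r]$, $a\cup\rho[1,r+1]$ is a square. If $x=\rho_h$, then $\rho[1,r+1]\setminus\rho_h$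 is an $r$-element vertex inside $E_b$ different from $\rho[1,r]$. Both are impossible.
\end{proof}

\section{Proof of the dichotomy}\label{sec:dich}

A rung other than $\emptyset$ and $R$ is \emph{proper}. Pairs without proper rungs are determined completely, with no induction.

\begin{lemma}\label{lem:norung}
If $(A;f;R)$ has no proper rung, then $m=|R|\ge2$ and there is an ordering $p_1,\dots,p_m$ of $R$ such that $\mathcal A$ is the set of prefixes $p[1,h]$ and $\mathcal B$ is the set of suffixes $p[h+1,m]$, $0\le h\le m$. The pair is hexagonal if $m=2$ and polygonal if $m\ge3$.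
\end{lemma}

\begin{proof}
By (P1), $m\ge2$. By (P3), any $Y\in\mathcal A$ and $Y'\in\mathcal B$ satisfy $Y\cap Y'=\emptyset$ or $Y\cup Y'=R$; if $|Y|+|Y'|=m$, either alternative makes them complementary. By (P2), both sides have members of every size from $0$ to $m$. So each side has exactly one member of each size, and the $h$-element member of $\mathcal A$ is the complement of the $(m-h)$-element member of $\mathcal B$. By (P2) again, $\mathcal A$ is a chain of prefixes of an ordering of $R$. For $m=2$ we get $U=\{p_1\}$, $D=\{p_2\}$ and the rung $\{p_1,p_2\}$; for $m\ge3$ the pair is polygonal with sequence $p$.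
\end{proof}

Now let $(\emptyset;f;R)$ be a parallel pair, and assume that all smaller pairs are hexagonal or polygonal, so that the Hexagon Lemma holds with $s=|R|-1$. By Lemma~\ref{lem:norung} we may assume that proper rungs exist. For each proper rung $W$ the pair $(\emptyset;f;W)$ is hexagonal or polygonal, and we say that $W$ is. The task is to extend this information from subsets of $W$ to subsets of $R$. The elements outside $W$ are controlled from the top. If $W$ is a maximal proper rung, Lemma~\ref{lem:norung} applied to $(W;f;R\setminus W)$ gives:
\begin{itemize}
\item[(T)] $R\setminus W=\{w_1,\dots,w_q\}$ with $W\cup w[1,t]\in\mathcal A$ and $W\cup w[t+1,q]\in\mathcal B$ for $0\le t\le q$.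
\end{itemize}
In particular every $y=w_t\in R\setminus W$ is the direction of an edge of the lower side, at $W\cup w[1,t-1]$. These edges supply the parallel copies for all auxiliary pairs below.

\subsection*{Step 1: short steps lie below a proper rung}

\begin{lemma}\label{lem:below}
Let $Y$ and $Y\cup y$ be in $\mathcal A$, with $y\in R\setminus Y$, and suppose $Y\subsetneq W_0$ for a proper rung $W_0$. Then $Y\cup y$ is contained in a proper rung.
\end{lemma}

\begin{proof}
Suppose not. If $Y'\in\mathcal B$ contains $Y\cup y$, then (P3) gives a rung $Z$ with $Y\cup y\subseteq Z\subseteq Y'$, and $Z=R$ by assumption. So $R$ is the only member of $\mathcal B$ containing $Y\cup y$. Let $W\supseteq W_0$ be a maximal proper rung. Then $y\notin W$, say $y=w_t$ in (T). The set $W\cup w[t,q]\in\mathcal B$ contains $Y\cup y$, so it is $R$; hence $t=1$ and $W\cup y\in V$. Now $(W;f;W)$ and $(W;y;W\setminus Y)$ are parallel pairs, whose second edges start at $\emptyset$ and at $Y$. The Hexagon Lemma gives $c\in W\setminus Y$ with $W\oplus\{f,y,c\}\in V$. Then $(W\setminus c)\cup y\in\mathcal B$ contains $Y\cup y$ and differs from $R$, a contradiction.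
\end{proof}

With $Y=\emptyset$, the lemma shows that every $u\in U$ lies in a proper rung, which strictly contains $\{u\}$ by (P1). With $Y=\{u\}$, it then shows that every two-element set $\{u,y\}\in\mathcal A$ with $u\in U$ lies in a proper rung. By symmetry the same holds for $D$ and $\mathcal B$.

\subsection*{Step 2: if all proper rungs are hexagonal, the pair is hexagonal}

Let $u\in U$ and $\{u,y\}\in\mathcal A$, $y\neq u$. A proper rung containing $u$ and $y$ is hexagonal, so $y\in D$ and $\{u,y\}$ is a rung. By symmetry, if $d\in D$ and $\{d,y\}\in\mathcal B$, $y\ne d$, then $y\in U$ and $\{d,y\}$ is a rung. For $d\in D$ put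
\[
N(d)=\{y\in R\setminus d:\{f,d,y\}\in V\}=\{u\in U:\{u,d\}\in\mathcal X\}\subseteq U .
\]
It remains to prove $N(d)=U$ for all $d\in D$. Suppose $u\in U\setminus N(d)$, and let $W$ be a maximal proper rung containing $u$. Since $W$ is hexagonal and $\{u,d\}$ is not a rung, $d\notin W$; say $d=w_t$ in (T). We use an auxiliary pair of direction $d$ based at the edge from $\{f\}$ to $\{f,d\}$, marking its data by primes. The copy of this edge on the lower side gives a smaller pair only if $t<q$; for $t=q$ there is a copy on the upper side.

\emph{Case $t<q$.} Let $Y=W\cup w[1,t-1]$, so $Y,Y\cup d\in V$. Then $(\{f\};d;Y\cup f)$ is a parallel pair with second edge at $Y$, and its size is at most $|R|-1$ because $d,w_q\notin Y$. We have $f\in U'$, so $f\notin D'$ and $D'=N(d)\cap Y\subseteq U\cap Y$. For $x\in Y$ the set $\{f,x\}$ is in $\mathcal A'$ if and only if $\{x\}\in V$, so the continuations of the first step $f$ form the set $U\cap Y$. If the pair is hexagonal, $U\cap Y=D'$, and so $u\in N(d)$. If it is polygonal with sequence $\sigma_1,\dots,\sigma_n$, then $\sigma_1=f$ and $U\cap Y=\{\sigma_2\}$, while $\sigma_n\in D'\subseteq U\cap Y$, contrary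 to $n\ge3$.

\emph{Case $t=q$.} Now $W\cup d\in\mathcal B$, so $(\{f\};d;W)$ is a parallel pair with second edge at $W\cup f$, and $U'=D\cap W$, $D'=N(d)\cap W\subseteq U\cap W$. Its lower side $\mathcal A'$ is the upper side of the hexagonal pair $(\emptyset;f;W)$, so the continuations in $\mathcal A'$ of any first step $\delta\in U'$ form the set $U\cap W$. If the auxiliary pair is hexagonal, $U\cap W=D'$, and so $u\in N(d)$. If it is polygonal with sequence $\sigma_1,\dots,\sigma_n$, then $U\cap W=\{\sigma_2\}$, while $\sigma_n\in D'\subseteq U\cap W$, contrary to $n\ge3$.

All cases are contradictory, so $N(d)=U$, and $(\emptyset;f;R)$ is hexagonal.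

\subsection*{Step 3: if some proper rung is polygonal, the pair is polygonal}

Let a proper rung be polygonal with sequence $\rho_1,\dots,\rho_m$, $m\ge3$, and put $W_0=\rho[1,m]$. This is a proper rung; the members of $\mathcal A$ and $\mathcal B$ inside it are the prefixes and the suffixes of $\rho$; it contains no other proper rung; and $U\cap W_0=\{\rho_1\}$, $D\cap W_0=\{\rho_m\}$. We claim that the prefixes cannot be left sideways:
\begin{equation}\label{eq:unique}
\rho[1,h]\cup y\notin V\qquad\text{for }0\le h<m\text{ and }y\in R\setminus W_0 .
\end{equation}
Given \eqref{eq:unique}, induction on $h$ with (P2) shows that $\rho[1,h]$ is the only $h$-element member of $\mathcal A$ for $h\le m$; symmetry gives the statement for $\mathcal B$, and $(\emptyset;f;R)$ is polygonal with sequence $\rho$. One observation will be used twice: a hexagonal rung cannot contain both $\rho_1$ and $\rho_2$, since $\{\rho_1,\rho_2\}\in\mathcal A$ would give $\rho_2\in D\cap W_0=\{\rho_m\}$.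

\medskip\noindent\emph{The case $h\ge1$.} Suppose $\rho[1,h]\cup y\in V$. This is a second cycle that starts with $\rho_1$ and branches off. At the top of each of the two cycles the directions $f$ and $\rho_1$ meet (Figure~\ref{fig:types}, upper right corners), so the Hexagon Lemma can be applied there.

By Lemma~\ref{lem:below}, some proper rung $Z$ contains $\rho[1,h]\cup y$. We find a rung $Z_0\subseteq Z$ with
\[
\rho_1,y\in Z_0,\qquad f\cup(Z_0\setminus\rho_1)\in V,\qquad U\cap Z_0=\{\rho_1\}.
\]
If $Z$ is hexagonal, then $h=1$ by the observation, so $\{\rho_1,y\}\in\mathcal A$ and $y\in D$; take $Z_0=\{\rho_1,y\}$. If $Z$ is polygonal with sequence $\zeta_1,\dots,\zeta_l$, then $\zeta_r=\rho_r$ for $r\le\min(h,l)$, as the prefixes $\rho[1,r]$ are vertices inside $Z$. If $l\le h$, then $\zeta[1,l]=\rho[1,l]$ would be a proper rung strictly inside $W_0$. So $l>h$ and $\zeta[1,h+1]=\rho[1,h]\cup y$; take $Z_0=\zeta[1,l]$.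

Let $p=W_0\cup f$ and $E=W_0\oplus Z_0$. Then $y\in E\subseteq R\setminus\rho_1$ and $p\oplus E=Z_0\cup f$. Both $f$ and $\rho_1$ are directions at $p$ and at $p\oplus E$, so $(p;f;E)$ and $(p;\rho_1;E)$ are parallel pairs of size less than $|R|$. The Hexagon Lemma gives $c\in E$ with $p\oplus\{f,\rho_1,c\}=\rho[2,m]\oplus c\in V$. If $c\in W_0$, this is a vertex inside $W_0$ that is nonempty, as $m\ge3$, and avoids $\rho_1$; it is not a prefix. If $c\in Z_0\setminus W_0$, then by (I) from $\emptyset$ the vertex $\rho[2,m]\cup c$ contains an element of $U$, which can only be $c$; this contradicts $U\cap Z_0=\{\rho_1\}$.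

\medskip\noindent\emph{The case $h=0$.} Suppose $y\in U\setminus W_0$. Let $W\supseteq W_0$ be a maximal proper rung. It is polygonal by the observation, so $U\cap W=\{\rho_1\}$ and $y\notin W$; say $y=w_t$ in (T). With $Y=W\cup w[1,t-1]$ we get a parallel pair $(\emptyset;y;Y)$ of size less than $|R|$, whose data we mark by primes. Its lower side contains all prefixes of $\rho$.

If this pair is hexagonal, then $\rho_1\in U'$ and $\{\rho_1,\rho_2\}\in\mathcal A'$ give $\rho_2\in D'$ and $\{\rho_1,\rho_2\}\in\mathcal X'$. So $\rho[1,2]\cup y\in V$ with $2<m$, contrary to the case $h\ge1$.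

So it is polygonal, with a sequence $\zeta_1,\dots,\zeta_l$, and $\zeta_r=\rho_r$ for $r\le\min(l,m)$. If $l<m$, then $\rho[1,l]\in\mathcal X'$ and $\rho[1,l]\cup y\in V$, again contrary to the case $h\ge1$. Thus $l\ge m$ and $W_0\subseteq\zeta[1,l]$. The Hexagon Lemma for $(\emptyset;y;\zeta[1,l])$ and $(\emptyset;f;W_0)$ gives $c\in W_0$ with $\{y,c\},\{f,c\},\{f,y,c\}\in V$. Then $c\in D\cap W_0=\{\rho_m\}$ and $c\in D'=\{\zeta_l\}$, so $\zeta_l=\rho_m=\zeta_m$ and $l=m$. The two polygonal pairs now have the same sequence, so $\{y,\rho_{m-1},\rho_m\}$ and $\{f,\rho_{m-1},\rho_m\}$ are in $V$. Their midpoint $\{\rho_{m-1},\rho_m\}$ avoids $\rho_1$, because $m\ge3$, and is therefore not in $V$. By (M), $\{f,y,\rho_{m-1},\rho_m\}\in V$. Together with $\{f,\rho_m\}$, $\{f,\rho_{m-1},\rho_m\}$ and $\{f,y,\rho_m\}$ this is a square, contrary to (S).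

This proves \eqref{eq:unique}. Steps 2 and 3 cover all cases, so the induction is complete and Theorem~\ref{thm:dich} is proved. \qed

\begin{thebibliography}{1}

\bibitem{XFX}
Yan-Ting Xie, Yong-De Feng, Shou-Jun Xu,
\emph{A characterization of regular partial cubes whose all convex cycles have the same lengths},
arXiv:2301.12200 (2023).

\end{thebibliography}
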